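\title{R\"over's group has the Haagerup property}

\begin{abstract}
We show that R\"over's group $V\mathcal G$, the group of homeomorphisms of the Cantor set generated by Thompson's group $V$ and Grigorchuk's group $\mathcal G$, has the Haagerup property. The action is explicit: there are a countable $V\mathcal G$-set $X$ and a function $H\colon X\to[0,1]$ whose translates differ from $H$ by elements of $\ell^2(X)$, and $\|fH-H\|_2^2$ is comparable to the size of the smallest table describing $f$. The same cocycle gives proper affine isometric actions on $\ell^p(X)$ for $1<p<\infty$. The construction extends to R\"over--Nekrashevych groups of a family of self-similar groups that contains the Gupta--Sidki groups and all GGS groups.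
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be an alphabet with $m\ge2$ letters. Write $D^*$ for the set of finite words in $D$, including the empty word $\emptyset$, and $|u|$ for the length of $u$. Let $\mathcal C=D^{\mathbb N}$ be the Cantor set of infinite words, and let $C_u\subseteq\mathcal C$ be the \emph{cone} of all infinite words that begin with $u$. The words $D^*$ are the vertices of the rooted tree $\mathcal T_m$, in which $u$ is joined to $ux$ for each letter $x$. An automorphism $g\in\mathrm{Aut}(\mathcal T_m)$ is a permutation of $D^*$ that preserves lengths and prefixes; it acts on $\mathcal C$ as a homeomorphism. The \emph{section} of $g$ at $u$ is the automorphism $g|_u$ defined by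
\[
g(uw)=g(u)\,g|_u(w).
\]
A subset $E\subseteq\mathrm{Aut}(\mathcal T_m)$ is \emph{closed under sections} if $g|_x\in E$ for all $g\in E$ and $x\in D$, and a subgroup closed under sections is called \emph{self-similar}.

Let $G$ be self-similar. The \emph{R\"over--Nekrashevych group} $V_m(G)$ consists of the homeomorphisms $f$ of $\mathcal C$ for which there are partitions $\mathcal C=C_{u_1}\sqcup\dots\sqcup C_{u_n}=C_{v_1}\sqcup\dots\sqcup C_{v_n}$ and elements $g_1,\dots,g_n\in G$ with
\begin{equation}\label{eq:table}
f(u_iw)=v_i\,g_i(w)\qquad(1\le i\le n,\ w\in\mathcal C).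
\end{equation}
We call these data a \emph{table} for $f$ with $n$ \emph{pieces} and \emph{entries} $g_i$. For $m=2$ and $G$ trivial this is Thompson's group $V$ of prefix replacements.

Now let $D=\{0,1\}$, and write $g=(g|_0,g|_1)$ for an automorphism that fixes the first letter. \emph{Grigorchuk's group} $\mathcal G\le\mathrm{Aut}(\mathcal T_2)$ is generated by $a,b,c,d$, where $a$ changes the first letter of a word and nothing else, and
\[
b=(a,c),\qquad c=(a,d),\qquad d=(\mathrm{id},b).
\]
\emph{R\"over's group} is $V\mathcal G=V_2(\mathcal G)$. Equivalently, it is the group of homeomorphisms of $\mathcal C$ generated by $V$ and $\mathcal G$. It is known to be a finitely presented simple group of type $\mathrm F_\infty$.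

A countable discrete group $\Gamma$ has the \emph{Haagerup property} if it has a proper action by affine isometries on a Hilbert space. Here \emph{proper} means that $\{f\in\Gamma:\|f\cdot 0\|\le R\}$ is finite for every $R$, so that the displacement $\|f\cdot0\|$ is a length function on $\Gamma$ with finite balls that is realized in Hilbert space. The question we answer comes from the paper of Belk, Hyde and Matucci \cite{BHM}: \emph{does $V\mathcal G$ have the Haagerup property?}

One way to build an affine action is to let $\Gamma$ permute a set $X$ and to find a function $H$ on $X$, not itself in $\ell^2(X)$, all of whose translates $fH$, $(fH)(x)=H(f^{-1}x)$, differ from $H$ by an element of $\ell^2(X)$. Then $\Gamma$ acts on the affine space $H+\ell^2(X)$. For $\Gamma=X=\mathbb Z$ and $H$ the indicator function of the positive integers, $\|nH-H\|_2^2=|n|$, and the action is proper. For $V$ an indicator function works as well, and $\|fH-H\|_2^2$ counts the branching points of the two partitions in a smallest table (Example~\ref{ex:V}). The same function works for $V_m(G)$ whenever $G$ is finite (Example~\ref{ex:finite}).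 The group $\mathcal G$ is generated by the two finite groups $\{\mathrm{id},a\}$ and $\{\mathrm{id},b,c,d\}$, so one may guess that the answer for $V\mathcal G$ is again yes. But $\mathcal G$ is infinite, and the direct analogue of the function for $V$ fails (Section~\ref{sec:finding}): the element $b$ has nontrivial sections at infinitely many vertices, some of them in one finite group and some in the other, and no nonzero finitely supported function on $\mathcal G$ is invariant under both. The remedy is to interpolate between a function invariant under the first group and a function invariant under the second, with a real weight that depends on the vertex of the tree and changes in a square-summable way when a prefix is added.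

\begin{theorem}\label{thm:rover}
There are a countable $V\mathcal G$-set $X$ and a function $H\colon X\to[0,1]$ such that $\kappa(f)=fH-H$ lies in $\ell^2(X)$ for all $f\in V\mathcal G$, and $f\cdot\xi=f\xi+\kappa(f)$ is a proper affine isometric action on $\ell^2(X)$. So $V\mathcal G$ has the Haagerup property. Moreover, let $K=\{\mathrm{id},b,c,d\}$ and $E=K\cup aK$, and let $N(f)$ be the least number of pieces in a table for $f$ with all entries in $E$. Then
\[
\tfrac14\bigl(N(f)-1\bigr)\le\|\kappa(f)\|_2^2\le160\,N(f)\qquad(f\in V\mathcal G).
\]
\end{theorem}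

That every $f$ has a table with entries in $E$ is part of the assertion.

\begin{corollary}\label{cor:lp}
For every $1<p<\infty$, the same $\kappa$ defines a proper affine isometric action of $V\mathcal G$ on $\ell^p(X)$.
\end{corollary}

The proof uses only the shape of the generators: $a$ acts on the first letter, while $b,c,d$ fix the ray $111\cdots$ and act like $a$ or trivially just off it. To state this in general, fix a letter $o\in D$. Let $A=\mathrm{Sym}(D)\le\mathrm{Aut}(\mathcal T_m)$ act on the first letter only, so that $\alpha|_x=\mathrm{id}$ for $\alpha\in A$ and $x\in D$. Let $\mathcal B$ be the set of $\beta\in\mathrm{Aut}(\mathcal T_m)$ that fix every word $o^k$ and satisfy $\beta|_{o^kx}\in A$ for all $k\ge0$ and $x\in D\setminus\{o\}$. An automorphism is \emph{finite-state} if it has only finitely many distinct sections. Let $\mathcal B_{\mathrm{fs}}$ be the set of finite-state elements of $\mathcal B$, and let $M=\langle A,\mathcal B_{\mathrm{fs}}\rangle$.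

\begin{theorem}\label{thm:general}
The group $V_m(M)$ has the Haagerup property. Hence so does $V_m(G)$ for every self-similar group $G\le M$. This covers R\"over's group, and the R\"over--Nekrashevych groups of the Gupta--Sidki groups and of all GGS groups $\langle\alpha,\beta\rangle$, where $\alpha\in A$ is an $m$-cycle and $\beta=(\alpha^{\epsilon_1},\dots,\alpha^{\epsilon_{m-1}},\beta)$.
\end{theorem}

In the last formula $\beta$ fixes the first letter and its sections at the $m$ letters are listed in order.

Section~\ref{sec:criterion} reduces all three statements to three conditions on a family of functions $h_u$ on $G$, indexed by the vertices of the tree. Section~\ref{sec:finding} finds such a family for $\mathcal G$ by hand, Section~\ref{sec:H} constructs it for any alphabet and verifies the conditions, and Section~\ref{sec:proofs} deduces the theorems.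

\section{Sections, tables and cocycles}\label{sec:prelim}

Groups act on the left, $\mathbf 1_S$ is the indicator function of a set $S$, and all $\ell^p$ spaces are real.

\subsection*{Sections}
For a word $u$ let $\lambda_u\colon\mathcal C\to\mathcal C$ be the map $\lambda_u(w)=uw$. It is injective with image $C_u$, and $\lambda_u\lambda_v=\lambda_{uv}$. The definition of a section and the equation \eqref{eq:table} of a table become
\begin{equation}\label{eq:lambda}
g\lambda_u=\lambda_{g(u)}\,g|_u,\qquad f\lambda_{u_i}=\lambda_{v_i}\,g_i .
\end{equation}
The first identity gives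
\begin{equation}\label{eq:sections}
(gh)|_u=g|_{h(u)}\,h|_u,\qquad (g^{-1})|_{g(u)}=(g|_u)^{-1},\qquad g|_{uv}=(g|_u)|_v .
\end{equation}
Consequently a group $G=\langle S\rangle$ is self-similar as soon as $s|_x\in G$ for all $s\in S$ and $x\in D$. This applies to $\mathcal G$.

\subsection*{Tables}
A piece $f\lambda_u=\lambda_vg$ of a table can be replaced by the $m$ pieces $f\lambda_{ux}=\lambda_{v\,g(x)}\,g|_x$, $x\in D$, whose entries lie in $G$ because $G$ is self-similar. Refining in this way, one can make the target partition of a table for $f$ and the source partition of a table for $f'$ both equal to the partition into all cones $C_u$ of one large length $|u|$, and then compose the tables. A table is inverted by $f^{-1}\lambda_{v_i}=\lambda_{u_i}g_i^{-1}$. So $V_m(G)$ is a group, and it is countable if $G$ is. Partitions into cones are governed by finite subtrees.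

\begin{lemma}\label{lem:partitions}
\begin{enumerate}
\item[(a)] Let $T\subseteq D^*$ be finite and closed under prefixes, possibly empty, and let $L$ be the set of words outside $T$ all of whose proper prefixes lie in $T$. Then the cones $C_u$, $u\in L$, partition $\mathcal C$, and $|L|=(m-1)|T|+1$.
\item[(b)] Let $\mathcal C=C_{u_1}\sqcup\dots\sqcup C_{u_n}$ and let $T$ be the set of proper prefixes of the $u_i$. Then $|T|\le n-1$, and every word outside $T$ begins with some $u_i$. There are finitely many partitions of $\mathcal C$ into $n$ cones.
\end{enumerate}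
\end{lemma}

\begin{proof}
(a) Every infinite word has a shortest prefix outside the finite set $T$, and this prefix lies in $L$. No element of $L$ is a proper prefix of another, so the cones are disjoint. If $T=\emptyset$ then $L$ consists of the empty word. Otherwise the $m|T|$ words $tx$ with $t\in T$, $x\in D$ are exactly the nonempty words of $T$ together with the words of $L$, so $m|T|=|T|-1+|L|$.

(b) The set $T$ is finite and closed under prefixes, and no $u_i$ lies in $T$ because the cones are disjoint. So each $u_i$ lies in the set $L$ of part (a). The cones of $L$ are disjoint and the $C_{u_i}$ already cover $\mathcal C$, so $L=\{u_1,\dots,u_n\}$ and $|T|=(n-1)/(m-1)$. A word outside $T$ begins with its shortest prefix outside $T$, which lies in $L$. Finally, $T$ determines the partition, and a prefix-closed set with at most $n-1$ elements consists of words of length less than $n-1$.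
\end{proof}

\subsection*{Cocycles}
\begin{lemma}\label{lem:cocycle}
Let a group $\Gamma$ act on a set $X$, let $1\le p<\infty$, let $H\colon X\to\mathbb R$, and put $\kappa(f)=fH-H$. The elements $f$ with $\kappa(f)\in\ell^p(X)$ form a subgroup of $\Gamma$. If this subgroup is $\Gamma$, then $f\cdot\xi=f\xi+\kappa(f)$ is an affine isometric action of $\Gamma$ on $\ell^p(X)$ with $f\cdot0=\kappa(f)$.
\end{lemma}

\begin{proof}
Translation of functions preserves $\ell^p$ norms, and $\kappa(fg)=f(gH-H)+(fH-H)=f\kappa(g)+\kappa(f)$. Taking $g=f^{-1}$ gives $\kappa(f^{-1})=-f^{-1}\kappa(f)$. These identities give the subgroup, and the first gives $f\cdot(g\cdot\xi)=(fg)\cdot\xi$.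
\end{proof}

The Haagerup property passes to subgroups, by restricting the action. For Theorem~\ref{thm:general} we also use the following fact: a countable group that is the union of an increasing sequence of subgroups with the Haagerup property has the Haagerup property \cite[Ch.~6]{CCJJV}.

\subsection*{Grigorchuk's group}
\begin{lemma}\label{lem:K}
The set $K=\{\mathrm{id},b,c,d\}$ is a group of order $4$, the set $E=K\cup aK$ has $8$ elements, and $\mathcal G$ is infinite.
\end{lemma}

\begin{proof}
By \eqref{eq:sections} and $a^2=\mathrm{id}$,
\[
b^2=(\mathrm{id},c^2),\qquad c^2=(\mathrm{id},d^2),\qquad d^2=(\mathrm{id},b^2).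
\]
If $b^2,c^2,d^2$ fix all words of length $n$, these formulas show that they fix all words of length $n+1$. So $b^2=c^2=d^2=\mathrm{id}$. Next,
\[
bc=(\mathrm{id},cd),\qquad cd=(a,db),\qquad db=(a,bc),
\]
to be compared with $d=(\mathrm{id},b)$, $b=(a,c)$, $c=(a,d)$. If $bc,cd,db$ agree with $d,b,c$ on words of length $n$, they agree on words of length $n+1$. So $bc=d$, $cd=b$, $db=c$, and taking inverses gives $cb=d$, $dc=b$, $bd=c$. Thus $K$ is a group. The elements $b,c$ differ from $\mathrm{id},d$ in the section at $0$; then $b\ne c$ because $b|_1=c\ne d=c|_1$, and $d\ne\mathrm{id}$ because $d|_1=b\ne\mathrm{id}$. Elements of $K$ fix the first letter and elements of $aK$ do not, so $|E|=8$. Finally, $g\mapsto g|_1$ is a homomorphism from the proper subgroup of $\mathcal G$ fixing the first letter to $\mathcal G$. It sends $b,c,d$ and $aba=(c,a)$ to $c,d,b,a$, so it is onto, which is impossible for a finite group.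
\end{proof}

\section{A criterion for properness}\label{sec:criterion}

Let $G\le\mathrm{Aut}(\mathcal T_m)$ be a countable self-similar group. We want a set on which $V_m(G)$ acts and which records how far $f$ is from consisting of a single piece on each cone $C_u$. The restriction of $f$ to $C_u$ is the map $f\lambda_u$, and it is a single piece exactly when it has the form $\lambda_vg$. So let
\[
X=\{f\lambda_u: f\in V_m(G),\ u\in D^*\},\qquad Y=\{\lambda_ug:u\in D^*,\ g\in G\}.
\]
The set $X$ is countable, and $V_m(G)$ acts on it by left composition. We note three facts about $Y$.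
\begin{itemize}
\item $Y\subseteq X$. Indeed $\lambda_ug=f\lambda_u$, where $f(uw)=u\,g(w)$ and $f$ is the identity off $C_u$. This $f$ lies in $V_m(G)$ because $C_u$ is a member of a partition into cones, by Lemma~\ref{lem:partitions}(a) applied to the proper prefixes of $u$.
\item The map $\lambda_ug$ determines $u$, since its image is $C_u$, and then $g$. So $Y$ is a copy of $D^*\times G$: one copy of $G$ sits at each vertex of the tree.
\item $G$ preserves $Y$, since $s\lambda_ug=\lambda_{s(u)}\,s|_u\,g$ for $s\in G$, and each map $y\mapsto\lambda_uy$ sends $Y$ injectively into $Y$.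
\end{itemize}
The group $V_m(G)$ does not preserve $Y$, and the cocycle will measure this failure.

\begin{example}[Thompson's group $V$]\label{ex:V}
Let $m=2$ and $G=\{\mathrm{id}\}$, so $Y=\{\lambda_u\}$. Take $H=\mathbf 1_Y$; then $\kappa(f)=\mathbf 1_{fY}-\mathbf 1_Y$. Let $f$ have the table
\[
0w\mapsto00w,\qquad10w\mapsto01w,\qquad11w\mapsto1w .
\]
If $u$ begins with $0$, $10$ or $11$, then $f\lambda_u\in Y$. The remaining words are $\emptyset$ and $1$. The map $f\lambda_\emptyset=f$ is onto and is not the identity, and the image $C_{01}\cup C_1$ of $f\lambda_1$ is not a cone, so $fY\setminus Y=\{f\lambda_\emptyset,f\lambda_1\}$. The same argument for $f^{-1}$, whose source partition is given by $00,01,1$, shows that $f^{-1}\lambda_v\notin Y$ exactly for $v\in\{\emptyset,0\}$, so $Y\setminus fY=\{\lambda_\emptyset,\lambda_0\}$. Thus $\|\kappa(f)\|_2^2=4$, one unit for each proper prefix in each of the two partitions. Conversely, the words $u$ with $f\lambda_u\notin Y$ form the prefix-closed set $\{\emptyset,1\}$, and Lemma~\ref{lem:partitions}(a) recovers from it the source partition $0,10,11$. A bound on $\|\kappa(f)\|_2$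 therefore bounds the size of a table.
\end{example}

For infinite $G$ the function $\mathbf 1_Y$ is useless: it is $G$-invariant, so $\kappa$ vanishes on $G$ and the action is not proper. We need a function that also bounds the entries of a table, that is, one supported on finitely many points of each copy of $G$. Given functions $h_u\colon G\to[0,1]$ for $u\in D^*$, define $H\colon X\to[0,1]$ by
\begin{equation}\label{eq:H}
H(\lambda_ug)=h_u(g),\qquad H=0\ \text{ on }X\setminus Y .
\end{equation}
For a word $u$ let $H_u$ be the function on $Y$ given by $H_u(y)=H(\lambda_uy)$, that is, $H_u(\lambda_wg)=h_{uw}(g)$. It is the part of $H$ below $u$, moved up to the root. We write $H$ also for $H_\emptyset=H|_Y$.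

\begin{proposition}\label{prop:criterion}
Let $G=\langle S\rangle\le\mathrm{Aut}(\mathcal T_m)$ be countable and self-similar, let $E\subseteq G$ be finite and closed under sections, and let $1\le p<\infty$ and $\delta>0$. Let $h_u\colon G\to[0,1]$, $u\in D^*$, and $H$ be as in \eqref{eq:H}, and suppose that
\begin{enumerate}
\item[(H1)] $h_u$ vanishes off $E$ and $h_u(\mathrm{id})\ge\delta$, for every word $u$;
\item[(H2)] $H_u-H\in\ell^p(Y)$ for every word $u$;
\item[(H3)] $sH-H\in\ell^p(Y)$ for every $s\in S$.
\end{enumerate}
Then $\kappa(f)=fH-H$ lies in $\ell^p(X)$ for all $f\in V_m(G)$, and the affine action of Lemma~\ref{lem:cocycle} is proper. Every $f$ has a table with entries in $E$, and the least number $N(f)$ of pieces of such a table satisfies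
\begin{equation}\label{eq:lower}
N(f)-1\le(m-1)\,\delta^{-p}\,\|\kappa(f)\|_p^p .
\end{equation}
If $\|H_u-H\|_p\le\rho$ for all words $u$ and $\|gH-H\|_p\le\rho$ for all $g\in E$, then
\begin{equation}\label{eq:upper}
\|\kappa(f)\|_p^p\le(3\rho)^pN(f)+2|E|\,(N(f)-1).
\end{equation}
\end{proposition}

\begin{proof}
Let $Z=\{\lambda_ug:u\in D^*,\ g\in E\}$. By (H1), $H$ vanishes off $Z$.

\emph{The cocycle lies in $\ell^p(X)$.} By (H3) and Lemma~\ref{lem:cocycle} for the action of $G$ on $Y$, we have $gH-H\in\ell^p(Y)$ for all $g\in G$. Let $f\lambda_{u_i}=\lambda_{v_i}g_i$, $1\le i\le n$, be a table for $f$. We treat separately the points of $X$ that lie below the table, namely those in the sets $\lambda_{v_i}Y$, and all others. For $y\in Y$ we have $f^{-1}\lambda_{v_i}y=\lambda_{u_i}g_i^{-1}y$, so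
\[
\kappa(f)(\lambda_{v_i}y)=H(\lambda_{u_i}g_i^{-1}y)-H(\lambda_{v_i}y)=(g_iH_{u_i}-H_{v_i})(y).
\]
A piece removes a prefix, applies an element of $G$ and adds a prefix, and the difference splits accordingly:
\[
g_iH_{u_i}-H_{v_i}=g_i(H_{u_i}-H)+(g_iH-H)-(H_{v_i}-H).
\]
All three terms lie in $\ell^p(Y)$, the first and third by (H2).

Now let $x\notin\bigcup_i\lambda_{v_i}Y$ with $\kappa(f)(x)=H(f^{-1}x)-H(x)\ne0$. Then $x\in Z$ or $f^{-1}x\in Z$. If $x=\lambda_vg\in Z$, then $v$ does not begin with any $v_i$, so $v$ is a proper prefix of some $v_i$ by Lemma~\ref{lem:partitions}(b). If $f^{-1}x=\lambda_ug\in Z$, then $u$ is a proper prefix of some $u_i$, for otherwise $u=u_iw$ and $x=f\lambda_{u_i}\lambda_wg=\lambda_{v_i}g_i\lambda_wg\in\lambda_{v_i}Y$. Each partition has at most $n-1$ proper prefixes, so there are at most $2|E|(n-1)$ such points $x$, and $|\kappa(f)(x)|\le1$ at each because $0\le H\le1$. Altogether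
\begin{equation}\label{eq:sum}
\|\kappa(f)\|_p^p\le\sum_{i=1}^n\bigl(\|H_{u_i}-H\|_p+\|g_iH-H\|_p+\|H_{v_i}-H\|_p\bigr)^p+2|E|(n-1)<\infty .
\end{equation}

\emph{The cocycle bounds a table.} As in Example~\ref{ex:V}, consider the cones on which $f$ is not a single piece with entry in $E$:
\[
T_f=\{u\in D^*:f\lambda_u\notin Z\}.
\]
For $u\in T_f$ we have $\kappa(f)(f\lambda_u)=H(\lambda_u)-H(f\lambda_u)=h_u(\mathrm{id})\ge\delta$. The points $f\lambda_u$ are distinct for distinct $u$, since $f$ is injective. Hence $|T_f|\le\delta^{-p}\|\kappa(f)\|_p^p$, and $T_f$ is finite. It is closed under prefixes: if $f\lambda_u=\lambda_vg$ with $g\in E$, then $f\lambda_{ux}=\lambda_vg\lambda_x=\lambda_{v\,g(x)}\,g|_x\in Z$, because $E$ is closed under sections. So $u\notin T_f$ implies $ux\notin T_f$. Let $L$ be the set that Lemma~\ref{lem:partitions}(a) attaches to $T_f$. For $u\in L$ we have $f\lambda_u=\lambda_{v_u}g_u$ with $g_u\in E$, and the cones $C_{v_u}=f(C_u)$ partition $\mathcal C$ because $f$ is a bijection. This is a table for $f$ with entries in $E$ and $(m-1)|T_f|+1$ pieces, which proves \eqref{eq:lower}. Applying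 \eqref{eq:sum} to a table with $N(f)$ pieces and entries in $E$ gives \eqref{eq:upper}.

\emph{Properness.} A table with $n$ pieces and entries in $E$ is determined by two partitions into $n$ cones, a bijection between them, and $n$ elements of $E$. There are finitely many choices for each, by Lemma~\ref{lem:partitions}(b) and the finiteness of $E$. So $\{f:N(f)\le n\}$ is finite for each $n$, and by \eqref{eq:lower} the set $\{f:\|\kappa(f)\|_p\le R\}$ is finite for each $R$.
\end{proof}

Conditions (H2) and (H3) make the action exist, and (H1) makes it proper: without the lower bound $\delta$ the zero function satisfies everything, and without the finiteness of $E$ so does $\mathbf 1_Y$.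

\begin{example}\label{ex:finite}
If $G$ is finite and self-similar, take $E=G$ and $h_u=1$ for all $u$. Then $H=\mathbf 1_Y$, so $H_u=H$ and $gH=H$, and $V_m(G)$ has the Haagerup property.
\end{example}

\section{Finding the function for Grigorchuk's group}\label{sec:finding}

Let $m=2$ and $G=\mathcal G$. In this section we look for functions $h_u$ satisfying (H1)--(H3) with $p=2$. The formal verification, for any alphabet, is in Section~\ref{sec:H}.

The elements of $K$ fix all words $1^k$ and $1^k0$. Unwinding the recursion, the sections of $b$ at $\emptyset,1,11,111,\dots$ are $b,c,d,b,\dots$, and its sections at $0,10,110,1110,\dots$ are $a,a,\mathrm{id},a,\dots$, both with period $3$.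

\subsection*{The functions $h_u$ must depend on $u$}
The easiest way to satisfy (H2) is to take $h_u=h$ for all $u$, with $h$ finitely supported. If $b(u)=u$, then $(bH-H)(\lambda_ug)=h(b|_ug)-h(g)$, since $b^{-1}=b$. Each of $a,b,c,d$ occurs as $b|_u$ for infinitely many fixed words $u$. So $bH-H\in\ell^2(Y)$ forces $h$ to be invariant under left multiplication by $a,b,c,d$, hence constant on the infinite group $\mathcal G$, hence zero. This contradicts (H1).

\subsection*{Interpolation}
The argument also shows what is wanted at each vertex. At $1^k$ the function $h_u$ should be left $K$-invariant, and the simplest choice is $\mathbf 1_K$. At $1^k0$ it should be left $a$-invariant, and the simplest choice is the average $\frac12(\mathbf 1_K+\mathbf 1_{aK})=\frac12\mathbf 1_E$. At all other vertices the elements of $K$ have trivial sections, and there is freedom. So we try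
\[
h_u=(1-\tau_u)\,\mathbf 1_K+\tau_u\cdot\tfrac12\mathbf 1_E,\qquad0\le\tau_u\le1 .
\]
An element of $K$ sends $1^k0xv$, with $x$ a letter, to itself or to the word with $x$ changed. Hence $H$ is exactly $K$-invariant if
\begin{equation}\label{eq:wishes}
\tau_{1^k}=0,\qquad\tau_{1^k0}=1,\qquad\tau_{1^k00v}=\tau_{1^k01v}\qquad(k\ge0,\ v\in D^*),
\end{equation}
while (H2) asks that $w\mapsto\tau_{uw}-\tau_w$ be square-summable over all words $w$.

The conditions \eqref{eq:wishes} are the same for every $k$, so we may impose $\tau_{1w}=\tau_w$ and keep only $k=0$. Let $e_w=\tau_{0w}-\tau_w$ be the cost of the prefix $0$. The first two conditions say $\tau_\emptyset=0$ and $e_\emptyset=1$. Since $\tau_{00v}=\tau_v+e_v+e_{0v}$ and $\tau_{01v}=\tau_v+e_{1v}$, the third says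
\begin{equation}\label{eq:split}
e_{1v}-e_{0v}=e_v .
\end{equation}
The unit jump at the root therefore never disappears: \eqref{eq:split} gives $|e_{0v}|+|e_{1v}|\ge|e_v|$, so $\sum_{|w|=n}|e_w|\ge1$ for every $n$. No solution is finitely supported or lies in $\ell^1$, so no solution with integer weights is square-summable and $p=1$ is out of reach for this family. In $\ell^2$, however, the jump can be diluted. Subject to \eqref{eq:split}, the sum $e_{0v}^2+e_{1v}^2$ is smallest for
\[
e_{1v}=\tfrac12e_v,\qquad e_{0v}=-\tfrac12e_v,
\]
where it equals $\frac12e_v^2$. Then $\sum_{|w|=n}e_w^2=2^{-n}$, and the total is $2$. The remaining generator costs nothing new: $a$ exchanges $0v$ and $1v$, and $\tau_{0v}-\tau_{1v}=e_v$.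

Figure~\ref{fig:tau} shows the resulting weights, computed from $\tau_{1w}=\tau_w$ and $\tau_{0w}=\tau_w+e_w$. For instance $e_0=-\frac12$ and $e_{00}=\frac14$ give $\tau_{00}=1-\frac12$ and $\tau_{000}=\frac12+\frac14$, while $e_1=\frac12$ and $e_{10}=-\frac14$ give $\tau_{01}=0+\frac12$ and $\tau_{010}=1-\frac14$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[level distance=14mm,
level 1/.style={sibling distance=56mm},
level 2/.style={sibling distance=28mm},
level 3/.style={sibling distance=14mm},
every node/.style={align=center,font=\small,inner sep=1.5pt}]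
\node {$\emptyset$\\$\tau=0$}
child {node {$0$\\$\tau=1$}
  child {node {$00$\\$\tau=\frac12$} child {node {$000$\\$\tau=\frac34$}} child {node {$001$\\$\tau=\frac14$}}}
  child {node {$01$\\$\tau=\frac12$} child {node {$010$\\$\tau=\frac34$}} child {node {$011$\\$\tau=\frac14$}}}}
child {node {$1$\\$\tau=0$}
  child {node {$10$\\$\tau=1$} child {node {$100$\\$\tau=\frac12$}} child {node {$101$\\$\tau=\frac12$}}}
  child {node {$11$\\$\tau=0$} child {node {$110$\\$\tau=1$}} child {node {$111$\\$\tau=0$}}}};
\end{tikzpicture}
\caption{The weights $\tau_u$ on binary words $u$ of length at most $3$. They equal $0$ on the words $1^k$ and $1$ on the words $1^k0$, the subtree below $1$ repeats the whole tree, and the subtrees below $00$ and $01$ carry the same weights.}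
\label{fig:tau}
\end{figure}

\section{The function $H$ for a group $\langle A,B\rangle$}\label{sec:H}

Return to an alphabet $D$ with $m$ letters and a fixed letter $o$, which plays the role of the letter $1$ above. Throughout this section $x,x'$ denote letters different from $o$, and $y,y'$ denote arbitrary letters.

\subsection*{The weights}
We again set $\tau_{ow}=\tau_w$ and $\tau_{xw}=\tau_w+e_w$, and we want $\tau_{xyv}$ to be independent of $y$. This means $e_{ov}=e_v+e_{yv}$ for all $y\ne o$. So the numbers $e_{yv}$, $y\neq o$, have a common value $t$, and $(e_v+t)^2+(m-1)t^2$ is smallest at $t=-e_v/m$. Accordingly, define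
\begin{align*}
e_\emptyset&=1,& e_{ow}&=\tfrac{m-1}m\,e_w,& e_{xw}&=-\tfrac1m\,e_w,\\
\tau_\emptyset&=0,&\tau_{ow}&=\tau_w,&\tau_{xw}&=\tau_w+e_w .
\end{align*}
For $m=2$ and $o=1$ these are the weights of Section~\ref{sec:finding}, and $|e_w|=2^{-|w|}$.

\begin{lemma}\label{lem:weights}
For all words $u,v,w$ and all $k\ge0$:
\begin{enumerate}
\item[(a)] $e_{uw}=e_ue_w$, and $\sum_{w\in D^*}e_w^2=m$;
\item[(b)] $\tau_{uw}=\tau_w+\tau_ue_w$;
\item[(c)] $\tau_{o^k}=0$, $\ \tau_{o^kx}=1$, and $\tau_{o^kxyv}=\tau_v+\frac{m-1}me_v$, which depends only on $v$;
\item[(d)] $0\le\tau_u\le1$.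
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $e_w$ is the product of one factor for each letter of $w$, which gives the first claim and
\[
\sum_{|w|=n}e_w^2=\Bigl(\frac{(m-1)^2+(m-1)}{m^2}\Bigr)^n=\Bigl(\frac{m-1}m\Bigr)^n .
\]
The sum over $n\ge0$ is $m$.

(b) We use induction on $|u|$, the case $u=\emptyset$ being $\tau_\emptyset=0$. If the formula holds for $u$, then $\tau_{ouw}=\tau_{uw}=\tau_w+\tau_ue_w=\tau_w+\tau_{ou}e_w$, and $\tau_{xuw}=\tau_{uw}+e_{uw}=\tau_w+(\tau_u+e_u)e_w=\tau_w+\tau_{xu}e_w$ by (a).

(c) The prefix $o^k$ does not change $\tau$, so let $k=0$. We have $\tau_x=\tau_\emptyset+e_\emptyset=1$. Also $\tau_{xy}=\tau_y+e_y$ equals $0+\frac{m-1}m$ for $y=o$ and $1-\frac1m$ for $y\ne o$. So $\tau_{xy}=\frac{m-1}m$, and (b) gives the formula for $\tau_{xyv}$.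

(d) We use induction on $|u|$. Every word has one of the forms $\emptyset$, $x$, $ow$, $xyv$. The first two have weights $0$ and $1$, and $\tau_{ow}=\tau_w$. By (c) and $\tau_{xv}=\tau_v+e_v$ we have $\tau_{xyv}=\frac1m\tau_v+\frac{m-1}m\tau_{xv}$, a convex combination of the weights of two shorter words.
\end{proof}

\subsection*{The group $\mathcal B$}
An element $\beta\in\mathcal B$ fixes $o^k$ and $o^{k+1}$, so it permutes the words $o^kx$. With \eqref{eq:sections} this shows that $\mathcal B$ is closed under products and inverses, that $\beta|_o\in\mathcal B$, and that $\beta\mapsto\beta|_o$ is a homomorphism $\mathcal B\to\mathcal B$, which we call the \emph{shift}. Every word has exactly one of the forms $o^k$, $o^kx$, $o^kxyv$, and since elements of $A$ change only the first letter, $\beta$ acts as follows: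
\begin{equation}\label{eq:three}
\begin{array}{lll}
u=o^k: & \beta(u)=u, & \beta|_u\text{ is the $k$-th shift of }\beta;\\[2pt]
u=o^kx: & \beta(u)=o^kx'\text{ for some }x'\ne o, & \beta|_u\in A;\\[2pt]
u=o^kxyv: & \beta(u)=o^kx'y'v\text{ for some }x'\ne o,\ y'\in D,\quad & \beta|_u=\mathrm{id}.
\end{array}
\end{equation}

\subsection*{The function}
Let $B\le\mathcal B$ be a finite subgroup closed under the shift, and let $G=\langle A,B\rangle$ and $E=AB$. Define functions on $G$ by
\[
\varphi=\mathbf 1_B,\qquad\bar\varphi=\frac1{|A|}\sum_{\alpha\in A}\mathbf 1_{\alpha B},\qquad\psi=\bar\varphi-\varphi,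
\]
so that $\varphi$ is left $B$-invariant and $\bar\varphi$, the average of its $A$-translates, is left $A$-invariant. Put
\[
h_u=(1-\tau_u)\varphi+\tau_u\bar\varphi=\varphi+\tau_u\psi,
\]
and define $H$ by \eqref{eq:H}.

\begin{proposition}\label{prop:AB}
The group $G$ is self-similar, and $E$ is finite and closed under sections. Let $1\le p<\infty$ satisfy $\sum_w|e_w|^p<\infty$. Then \emph{(H1)--(H3)} hold with $S=A\cup B$ and $\delta=1/m!$. More precisely, $\beta H=H$ for all $\beta\in B$, and for all $u\in D^*$ and $\alpha\in A$,
\begin{align}
\|H_u-H\|_p^p&=\tau_u^p\,\|\psi\|_p^p\sum_w|e_w|^p,\label{eq:Hu}\\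
\|\alpha H-H\|_p^p&=\|\alpha\varphi-\varphi\|_p^p+\sum_{y\in D}\|H_{\alpha^{-1}(y)}-H_y\|_p^p .\label{eq:alpha}
\end{align}
\end{proposition}

\begin{proof}
For $\alpha\in A$ and $\beta\in B$ we have $(\alpha\beta)|_y=\alpha|_{\beta(y)}\,\beta|_y=\beta|_y$, which lies in $B$ for $y=o$, because $B$ is closed under the shift, and in $A$ for $y\ne o$. So $E$ is closed under sections, and $G=\langle E\rangle$ is self-similar.

(H1) Both $\varphi$ and $\bar\varphi$ take values in $[0,1]$ and vanish off $E$, and $h_u$ is a convex combination of them by Lemma~\ref{lem:weights}(d). Also $\varphi(\mathrm{id})=1$ and $\bar\varphi(\mathrm{id})=|A\cap B|/|A|\ge1/m!$, so $h_u(\mathrm{id})\ge1/m!$.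

(H2) By Lemma~\ref{lem:weights}(b), $(H_u-H)(\lambda_wg)=(\tau_{uw}-\tau_w)\psi(g)=\tau_ue_w\psi(g)$. Summing $p$-th powers over $w$ and $g$ gives \eqref{eq:Hu}, which is finite because $\psi$ is supported on $E$.

(H3) for $B$. Since $B$ is a group and $\beta\lambda_ug=\lambda_{\beta(u)}\,\beta|_u\,g$, we must show that $h_{\beta(u)}(\beta|_ug)=h_u(g)$ for all $\beta\in B$, $u\in D^*$, $g\in G$. We follow the three cases of \eqref{eq:three} and use Lemma~\ref{lem:weights}(c). If $u=o^k$, then $h_{\beta(u)}=h_u=\varphi$ is left $B$-invariant and $\beta|_u\in B$. If $u=o^kx$, then $h_{\beta(u)}=h_u=\bar\varphi$ is left $A$-invariant and $\beta|_u\in A$. If $u=o^kxyv$, then $\tau_{\beta(u)}=\tau_u$, so $h_{\beta(u)}=h_u$, and $\beta|_u=\mathrm{id}$.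

(H3) for $A$. The set $Y$ is the disjoint union of $\{\lambda_\emptyset g:g\in G\}$ and the sets $\lambda_yY$, $y\in D$. At $\lambda_\emptyset g$ the function $\alpha H-H$ takes the value $\varphi(\alpha^{-1}g)-\varphi(g)$, since $h_\emptyset=\varphi$. At $\lambda_yz$ with $z\in Y$ it takes the value $(H_{\alpha^{-1}(y)}-H_y)(z)$, since $\alpha^{-1}\lambda_y=\lambda_{\alpha^{-1}(y)}$. This gives \eqref{eq:alpha}. The first term is finite because $B$ is finite, and the others are finite by (H2).
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}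

\begin{proof}[Proof of Theorem~\ref{thm:rover}]
Let $m=2$ and $o=1$, so that $A=\{\mathrm{id},a\}$. For $s\in K$ we have $s(1)=1$, $s|_1\in K$ and $s|_0\in A$. By induction on $k$, every $s\in K$ fixes $1^k$ and has $s|_{1^k}\in K$, hence $s|_{1^k0}\in A$. So $K$ is a finite subgroup of $\mathcal B$ closed under the shift (Lemma~\ref{lem:K}), and we take $B=K$. Then $G=\mathcal G$ and $AB=K\cup aK=E$. Since $\sum_we_w^2=2$, Propositions~\ref{prop:AB} and~\ref{prop:criterion} apply with $p=2$ and $\delta=\frac12$. They give the proper action, and \eqref{eq:lower} reads $N(f)-1\le4\|\kappa(f)\|_2^2$.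

For the upper bound, $\psi=\frac12\mathbf 1_E-\mathbf 1_K$ equals $-\frac12$ on $K$ and $\frac12$ on $aK$, so $\|\psi\|_2^2=8\cdot\frac14=2$. By \eqref{eq:Hu}, $\|H_u-H\|_2^2=4\tau_u^2\le4$. In particular $H_1=H$ and $\|H_0-H_1\|_2^2=4$, as $\tau_1=0$ and $\tau_0=1$. By \eqref{eq:alpha},
\[
\|aH-H\|_2^2=\|\mathbf 1_{aK}-\mathbf 1_K\|_2^2+2\|H_0-H_1\|_2^2=8+8=16 .
\]
For $s\in K$ we have $sH-H=0$ and $asH-H=aH-H$, so $\|gH-H\|_2\le4$ for all $g\in E$. With $\rho=4$ and $|E|=8$, the bound \eqref{eq:upper} gives $\|\kappa(f)\|_2^2\le144N(f)+16(N(f)-1)\le160N(f)$.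
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:lp}]
The functions $H$ and $\kappa$ do not depend on $p$. For $m=2$ we have $\sum_w|e_w|^p=\sum_{n\ge0}2^n2^{-np}$, which is finite for $p>1$. So Propositions~\ref{prop:AB} and~\ref{prop:criterion} apply with this $p$.
\end{proof}

For Theorem~\ref{thm:general} the difficulty is that $\mathcal B_{\mathrm{fs}}$ need not be finite, whereas the criterion needs a finite set $E$. We exhaust $\mathcal B_{\mathrm{fs}}$ by finite groups.

\begin{lemma}\label{lem:exhaust}
There are finite subgroups $B_1\le B_2\le\cdots$ of $\mathcal B$, each closed under the shift, such that $M=\bigcup_n\langle A,B_n\rangle$.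
\end{lemma}

\begin{proof}
Let $P$ be the finite set of two-letter words $xy$ with $x\ne o$, and let $F=\mathrm{Sym}(P)$. For $\beta\in\mathcal B$ the section $\beta|_{o^k}$ fixes $o$, so it induces a permutation $\pi_k(\beta)$ of $P$. Each $\pi_k\colon\mathcal B\to F$ is a homomorphism, because the shift is one. By \eqref{eq:three}, $\beta(o^kxyv)=o^k\,\pi_k(\beta)(xy)\,v$, and these values determine $\beta$. So $\beta\mapsto(\pi_k(\beta))_{k\ge0}$ embeds $\mathcal B$ in $F^{\mathbb N}$, and the shift on $\mathcal B$ becomes the shift of sequences.

\emph{Finitely generated subgroups of $\mathcal B$ are finite.} Let $\beta_1,\dots,\beta_r\in\mathcal B$. The tuple $(\pi_k(\beta_1),\dots,\pi_k(\beta_r))\in F^r$ takes finitely many values as $k$ varies. Let $I$ be a finite set of indices $k$ at which all these values occur. If a product of the $\beta_j^{\pm1}$ is killed by $\pi_k$ for all $k\in I$, it is killed by every $\pi_k$ and so is trivial. Thus $\langle\beta_1,\dots,\beta_r\rangle$ embeds in the finite group $F^I$.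

\emph{The set $\mathcal B_{\mathrm{fs}}$ is countable.} A finite-state element has finitely many shifts, so two of them coincide and its sequence in $F^{\mathbb N}$ is eventually periodic. There are countably many such sequences.

List $\mathcal B_{\mathrm{fs}}=\{\beta_1,\beta_2,\dots\}$, with repetitions if necessary. Let $S_n$ be the set of all iterated shifts $\beta_j|_{o^k}$ with $j\le n$, $k\ge0$. It is finite, closed under the shift, and contained in $\mathcal B_{\mathrm{fs}}$, since a section of a finite-state element is finite-state. The group $B_n=\langle S_n\rangle$ is finite, and it is closed under the shift because the shift is a homomorphism. The groups $\langle A,B_n\rangle$ increase, lie in $M$, and together contain all generators of $M$.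
\end{proof}

The finite-state hypothesis enters only here. It makes $S_n$ finite, so that $B_n$ is at once finite and closed under the shift.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $G_n=\langle A,B_n\rangle$ with $B_n$ as in Lemma~\ref{lem:exhaust}. By Lemma~\ref{lem:weights}(a) and Propositions~\ref{prop:AB} and~\ref{prop:criterion} with $p=2$, each $G_n$ is self-similar and each $V_m(G_n)$ has the Haagerup property. The group $M$ is the increasing union of the countable self-similar groups $G_n$, so it is countable and self-similar. A table has finitely many entries, so $V_m(M)$ is the increasing union of the groups $V_m(G_n)$. By the fact recalled in Section~\ref{sec:prelim}, the countable group $V_m(M)$ has the Haagerup property. If $G\le M$ is self-similar, then $V_m(G)$ is a subgroup of $V_m(M)$ and inherits the property.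

For $m=2$ and $o=1$, the proof of Theorem~\ref{thm:rover} shows that $b,c,d\in\mathcal B$ with all sections in $K\cup A$, so $\mathcal G\le M$. For a GGS group let $o$ be the last letter. Then $\beta$ fixes $o$ and $\beta|_o=\beta$, so $\beta$ fixes every $o^k$, and $\beta|_{o^kx}=\beta|_x$ is a power of $\alpha$. All sections of $\beta$ lie in $\{\beta\}\cup\langle\alpha\rangle$. Hence $\beta\in\mathcal B_{\mathrm{fs}}$, and $\langle\alpha,\beta\rangle$ is a self-similar subgroup of $M$. The Gupta--Sidki groups are the GGS groups with $m$ an odd prime and $(\epsilon_1,\dots,\epsilon_{m-1})=(1,-1,0,\dots,0)$.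
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHM}
James Belk, James Hyde, Francesco Matucci,
\emph{Finite Germ Extensions},
arXiv:2407.03149 (2024).

\bibitem{CCJJV}
Cherix, Cowling, Jolissaint, Julg, Valette,
\emph{Groups with the Haagerup Property}.

\end{thebibliography}
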